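\title{Strictly ergodic Lipschitz models for measurable $\mathbb{R}^k$-flows}

\begin{abstract}
We prove the Jewett--Krieger theorem for $\mathbb{R}^k$-flows: every ergodic measure-preserving action of $\mathbb{R}^k$ on a standard probability space, free or not, is isomorphic to a minimal and uniquely ergodic subflow of the shift on the space of $1$-Lipschitz functions $\mathbb{R}^k\to[0,1]$. More generally, a measure-preserving action of a connected locally compact second countable abelian group has a strictly ergodic model if and only if it is ergodic. The proof codes the flow by marked point configurations and corrects the coding along a hierarchy of orbit tilings. A tile with atypical statistics is overwritten by a fixed typical pattern, and near the resulting seam the earlier corrections are undone, so that a ball of a given scale meets at most one seam.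
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the results}

Let $\Gamma$ be a locally compact second countable (lcsc) group with identity $e$. A \emph{topological $\Gamma$-system} $(Y,\Gamma)$ is a continuous action of $\Gamma$ on a compact metrizable space $Y$. It is \emph{minimal} if every orbit is dense, \emph{uniquely ergodic} if it has exactly one invariant Borel probability measure, and \emph{strictly ergodic} if it is both. A \emph{measurable $\Gamma$-system} is a jointly measurable, measure-preserving action of $\Gamma$ on a standard probability space $(X,\mathcal{B},\mu)$; for $\Gamma=\mathbb{R}^k$ we call it a \emph{measurable $\mathbb{R}^k$-flow}. It is \emph{free} if for $\mu$-almost every $x$ we have $gx\ne x$ for all $g\ne e$, and \emph{ergodic} if every invariant measurable set has measure $0$ or $1$. A \emph{strictly ergodic model} of $(X,\mathcal{B},\mu,\Gamma)$ is a strictly ergodic topological system $(Y,\Gamma)$ which, equipped with its invariant measure, is measure-theoretically isomorphic to $(X,\mathcal{B},\mu,\Gamma)$.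

If $G$ is an abelian group with an invariant metric $|g-h|_G$, we write $\mathrm{Lip}_1(G)$ for the space of $1$-Lipschitz functions $G\to[0,1]$ with the compact-open topology and the shift action $(t\cdot f)(s)=f(s+t)$. When closed balls of $G$ are compact, $\mathrm{Lip}_1(G)$ is a topological $G$-system by the Arzel\`a--Ascoli theorem. On $\mathbb{R}^k$ we use the Euclidean norm.

The Jewett--Krieger theorem says that every ergodic $\mathbb{Z}$-system on a standard probability space has a strictly ergodic model. The same is true for every free ergodic action of a countable amenable group. For $\mathbb{R}$, a theorem of Denker and Eberlein says that every ergodic measurable flow is isomorphic to a strictly ergodic subflow of $\mathrm{Lip}_1(\mathbb{R})$. The following question is posed in the paper of Gutman and Huo \cite{GH}.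

\medskip
\noindent\textbf{Question.} \emph{Does every free ergodic measurable $\mathbb{R}^k$-flow, $k\in\mathbb{N}$, have a strictly ergodic model?}
\medskip

The answer is yes, and the model can be found inside the Lipschitz shift.

\begin{theorem}\label{thm:free}
Every free ergodic measurable $\mathbb{R}^k$-flow, $k\in\mathbb{N}$, is isomorphic to a strictly ergodic subflow of $\mathrm{Lip}_1(\mathbb{R}^k)$. In particular it has a strictly ergodic model.
\end{theorem}

Freeness is not needed.

\begin{theorem}\label{thm:general}
\begin{itemize}
\item[(a)] For a measurable $\mathbb{R}^k$-flow, free or not, the following are equivalent: it is ergodic; it has a strictly ergodic model; it is isomorphic to a strictly ergodic subflow of $\mathrm{Lip}_1(\mathbb{R}^k)$.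
\item[(b)] Let $\Gamma$ be a connected lcsc abelian group. A measurable $\Gamma$-system has a strictly ergodic model if and only if it is ergodic.
\end{itemize}
\end{theorem}

An ergodic action of an abelian group $\Gamma$ has an almost surely constant stabilizer $H$, so it is a free action of $\Gamma/H$. This quotient may have a compact factor: for $\Gamma=\mathbb{R}^2$ and $H=\{0\}\times\mathbb{Z}$ it is $\mathbb{R}\times(\mathbb{R}/\mathbb{Z})$. We therefore prove Theorem~\ref{thm:free} with a compact factor allowed.

\begin{theorem}\label{thm:main}
Let $a\ge1$, let $K$ be a compact metrizable abelian group with an invariant metric $|\kappa-\kappa'|_K$, and let $G=\mathbb{R}^a\times K$ with $|(u,\kappa)|_G=(|u|^2+|\kappa|_K^2)^{1/2}$. Every free ergodic measurable $G$-system is isomorphic to a strictly ergodic subsystem of $\mathrm{Lip}_1(G)$.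
\end{theorem}

Theorem~\ref{thm:free} is the case $K=\{0\}$, and a reader interested only in the Question may take $K=\{0\}$ in Sections~\ref{sec:prelim}--\ref{sec:limit}, where Theorem~\ref{thm:main} is proved. Theorem~\ref{thm:general} is deduced in Section~\ref{sec:nonfree}.

\subsection{What has to be achieved}

Ergodicity concerns almost every point, and strict ergodicity concerns every point. In an ergodic $\mathbb{R}^k$-flow the averages of a bounded function over large balls of an orbit converge in $L^2$ to its integral. If, in a topological system, the averages of every continuous function converge \emph{uniformly} to constants, then the support of an invariant measure is strictly ergodic (Proposition~\ref{prop:criterion}). So the task is to find coordinates on the space in which the flow is continuous and which have uniformly convergent averages. Continuity alone costs little: every measurable system has a topological realization (Lemma~\ref{lem:realize}). When the action is transitive there is nothing more to do; for instance $\mathbb{R}^k$ acting on $\mathbb{R}^k/\mathbb{Z}^k$ is strictly ergodic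 as it stands. In general a realization is far from strictly ergodic.

\begin{example}\label{ex:suspension}
Let $\sigma$ be the shift on $\{0,1\}^{\mathbb{Z}}$ with the fair coin measure, let $X$ be the quotient of $\{0,1\}^{\mathbb{Z}}\times\mathbb{R}$ by $(\xi,s+1)\sim(\sigma\xi,s)$, and let $\mathbb{R}$ act on the second coordinate. This continuous flow on a compact space preserves the product of the coin measure with Lebesgue measure on $[0,1)$. It is free, because periodic sequences form a null set, and ergodic, because an invariant set is determined by a $\sigma$-invariant set of sequences. The measure has full support, but the zero sequence gives a closed orbit, so the flow is neither minimal nor uniquely ergodic. For each $R$ a set of positive measure sees only zeros in the time window $[-R,R]$. A strictly ergodic model has to describe these points in a way that looks typical, and the description must still determine the point.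
\end{example}

Since $\mathbb{R}^k$ is amenable and contains the lattice $\mathbb{Z}^k$, the three theorems above make a positive answer to the Question plausible. Restricting to the lattice does not give a proof. The $\mathbb{Z}^k$-action need not be ergodic: in Example~\ref{ex:suspension} the time-one map preserves $s\bmod1$. And when it is ergodic, a model for it carries no information on the continuity of the other elements of $\mathbb{R}^k$. We give a direct construction, whose geometric part is explained in the next section.

\section{The idea on the line}\label{sec:toy}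

Let $k=1$. By freeness, $u\mapsto ux$ identifies the orbit of $x$ with $\mathbb{R}$. We draw on every orbit a \emph{pattern}, a discrete set of marked points, and send $x$ to a Lipschitz function with a bump at each point of the pattern. The pattern is improved in stages $\omega_0,\omega_1,\dots$. Stage $n$ uses a tiling of each orbit by \emph{$n$-tiles}, which are much larger than the $(n-1)$-tiles and are unions of them. By the mean ergodic theorem, on most $n$-tiles the pattern $\omega_{n-1}$ has nearly the expected statistics for the first $n$ of a sequence of test functions. These \emph{good} tiles are left alone. A \emph{bad} tile is overwritten by a pattern copied from one fixed reference orbit. After stage $n$, \emph{every} $n$-tile has nearly the expected statistics. Bad tiles have summable probability, so near almost every point the pattern changes finitely often and a limit exists.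

The difficulty is that stage $n$ must not destroy what was achieved at a stage $j<n$. Call an interval an \emph{intact $j$-tile} of $\omega_n$ if $\omega_n$ on it is a copy of $\omega_j$ on a $j$-tile of some orbit. We need a length depending only on $j$ such that every window of that length, in every $\omega_n$ with $n\ge j$, is mostly covered by intact $j$-tiles. An exceptional set of windows of small positive probability cannot be tolerated, since it survives in the support of the measure.

To see the geometry, pretend that the $j$-tiles of the orbit at hand are the intervals $[i10^j,(i+1)10^j)$, $i\in\mathbb{Z}$, and that the $3$-tile $T=[0,1000)$ is bad. The $2$-tiles of the reference orbit do not fit those of $T$; say they are $[65.4+100i,\,165.4+100i)$. Let the \emph{core} $E$ be the union of the reference $2$-tiles at distance at least $200$ from the complement of $T$, that is, $E=[265.4,\,765.4)$, and copy the reference pattern $\omega_2$ onto $E$. No reference tile is cut. The endpoints of $E$ are the \emph{seam}. What should be drawn on the \emph{collar} $T\setminus E$?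

If the collar is left empty, a window of length $200$ sees nothing, and at later stages the empty windows become arbitrarily long. If $\omega_2$ is kept on the collar, the seam $765.4$ spoils only one tile of each size. But $\omega_2$ may have a seam of stage $2$ at $766.1$, a seam of stage $4$ may later fall at $764.8$, and so on: nothing prevents seams of many stages from lining up and producing arbitrarily long windows without an intact $0$-tile.

Instead we assign to each point of the collar the largest tile of the original orbit that contains it and misses $E$, and on a tile of level $\iota$ we restore the pattern $\omega_\iota$ of stage $\iota$. To the right of $E$ (Figure~\ref{fig:collar}) the tiles $[800,900)$ and $[900,1000)$ keep $\omega_2$; the tiles $[770,780)$, $[780,790)$, $[790,800)$ return to $\omega_1$; the tiles $[766,767),\dots,[769,770)$ return to $\omega_0$; and $[765.4,766)$ is left empty. The new seam leaves uncovered the interval $[765.4,766)$ at level $0$, the interval $[765.4,770)$ at level $1$, and $[765.4,800)$ at level $2$: less than one $j$-tile at level $j$.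

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.24cm,y=0.7cm]
\fill[gray!30] (0,0) rectangle (5.4,1);
\node at (2.7,0.5) {$E$};
\draw[very thick] (5.4,-0.15) -- (5.4,1.15);
\foreach \x in {6,7,8,9} \draw (\x,0) rectangle (\x+1,1);
\node[above] at (8,1) {$\omega_0$};
\foreach \x in {10,20,30} {\draw (\x,0) rectangle (\x+10,1); \node at (\x+5,0.5) {$\omega_1$};}
\draw (50,0) -- (40,0) -- (40,1) -- (50,1);
\node at (45,0.5) {$\omega_2$};
\foreach \x/\t in {4.4/765.4,10/770,20/780,30/790,40/800} \node[below] at (\x,-0.1) {\small $\t$};
\end{tikzpicture}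
\caption{Part of the collar of a bad tile, for nested tilings of the line by intervals of length $1$, $10$, $100$. The core $E$ carries a copied pattern and ends at the seam $765.4$. To its right, each point is given the largest tile that contains it and misses $E$, and a tile of length $10^\iota$ is given the pattern $\omega_\iota$ of stage $\iota$. The gap $[765.4,766)$ stays empty.}
\label{fig:collar}
\end{figure}

Now the seams keep apart. A seam of stage $2$ at $766.1$ has been erased, because the $2$-tile $[700,800)$ was not kept. A surviving seam of stage $i$ lies in a whole copy of its own $i$-tile, at depth at least $2\cdot10^{i-1}$, and a seam of another core of the same or a later stage does not enter that copy. At level $j$ only seams of stages $i>j$ leave anything uncovered, and these are at mutual distance at least $2\cdot10^j$. With a large ratio $b$ in place of $10$ and depth $\sqrt b\,b^{i-1}$ in place of $2\cdot10^{i-1}$, the uncovered set at level $j$ consists of pieces shorter than $b^j$ attached to seams at mutual distance at least $\sqrt b\,b^j$, so its density in long windows is of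 order $1/\sqrt b$; and the collar is a proportion of order $1/\sqrt b$ of its tile, so it barely affects the statistics of the tile. In the proof, four scales play these roles:
\[
r_j\ (\text{tiles})\ \ll\ \rho_j\ (\text{windows})\ \ll\ \gamma_{j+1}r_{j+1}\ (\text{depth of seams})\ \ll\ r_{j+1}.
\]
In higher dimension a seam is a hypersurface. We control the volume near it by keeping tiles and cores close to convex sets.

It remains to keep the coding injective although patterns are overwritten. A mark will be a sequence $(m_1,m_2,\dots)$ whose $i$-th entry changes the bump by at most $2^{-i}$. At stage $n$ only the first $n$ entries are copied from the reference orbit, and the entries beyond $n$ always record a name of the true point of $X$.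

\section{Preliminaries}\label{sec:prelim}

\subsection{Conventions}

A standard probability space is a standard Borel space with a Borel probability measure, or the completion of such a space. An \emph{isomorphism} is a measure-preserving equivariant bijection between invariant conull measurable sets that is bimeasurable modulo null sets; a composition of isomorphisms, restricted to the invariant conull set where it is defined, is an isomorphism. Joint measurability of an action is used only in this form: the preimage under $(g,x)\mapsto gx$ of a Borel set of the underlying standard Borel space lies in the product of the Borel $\sigma$-algebra of $\Gamma$ with $\mathcal{B}$. From now on all groups are abelian and written additively, so $(g+h)x=g(hx)$.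

We use two theorems on standard Borel spaces $X_1,X_2$. The \emph{Lusin--Souslin theorem}: an injective Borel map $X_1\to X_2$ sends Borel sets to Borel sets. Applied to the projection of a graph, it shows that a partially defined map with Borel graph has Borel domain and is Borel. The \emph{Lusin--Novikov theorem}: if $Q\subset X_1\times X_2$ is Borel and every section $\{x_2:(x_1,x_2)\in Q\}$ is countable, then the projection of $Q$ to $X_1$ is Borel.

Let $G=A\times K$ be as in Theorem~\ref{thm:main}, with $A=\mathbb{R}^a$. Let $\operatorname{pr}:G\to A$ be the projection, and identify $u\in A$ with $(u,0)$ and $\kappa\in K$ with $(0,\kappa)$. For $S\subset A$ put $\widetilde S=S\times K$; a point of $\widetilde S$ is said to lie \emph{over} $S$. Lebesgue measure on $A$ is $\lambda$, and $dg$ is the product of $\lambda$ with the Haar probability measure of $K$, so $\widetilde S$ has measure $\lambda(S)$. The closed ball in $A$ is $B(u,r)$, and $B_r=B(0,r)$. For $w\ge0$ put $\partial_wS=\{u\in A:d(u,\partial S)\le w\}$. A segment joining $S$ to its complement meets $\partial S$, so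
\begin{equation}\label{eq:bdry}
u\in S,\ d(u,A\setminus S)\le w\quad\text{or}\quad u\notin S,\ d(u,S)\le w\qquad\Longrightarrow\qquad u\in\partial_wS .
\end{equation}
In particular, $B(u,w)\subset S$ if $u\in S\setminus\partial_wS$. Also, $\partial S'\subset\partial_{w'}S$ implies $\partial_wS'\subset\partial_{w+w'}S$.

\subsection{A topological realization}

\begin{lemma}\label{lem:realize}
Let $\Gamma$ be an lcsc abelian group and $(X_0,\mathcal{B},\mu_0,\Gamma)$ a measurable system. There are a topological $\Gamma$-system $\bar X$, an invariant Borel probability measure $\mu$ on $\bar X$, and an injective equivariant map $J:X_0\to\bar X$ that is an isomorphism from $(X_0,\mu_0,\Gamma)$ to $(\bar X,\mu,\Gamma)$. The points $x$ and $J(x)$ have the same stabilizer, and if $\mu_0$ is ergodic then every invariant Borel subset of $\bar X$ has measure $0$ or $1$.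
\end{lemma}

\begin{proof}
Let $\bar X$ be the set of $[0,1]$-valued elements of $L^\infty(\Gamma)=L^1(\Gamma)^*$ with the weak* topology. It is a weak* closed bounded set and $L^1(\Gamma)$ is separable, so $\bar X$ is compact metrizable. Let $(t\cdot f)(s)=f(s+t)$. For $\varphi\in L^1(\Gamma)$ put $\varphi_t=\varphi(\cdot-t)$. Then $\langle t\cdot f,\varphi\rangle=\langle f,\varphi_t\rangle$ and $|\langle f',\varphi_{t'}\rangle-\langle f,\varphi_t\rangle|\le\|\varphi_{t'}-\varphi_t\|_1+|\langle f'-f,\varphi_t\rangle|$. As $t\mapsto\varphi_t$ is norm continuous, the action is jointly continuous.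

Let $\theta_0:X_0\to[0,1]$ be injective and Borel for the underlying standard Borel structure, and put $J(x)(s)=\theta_0(sx)$. By Fubini's theorem $x\mapsto\langle J(x),\varphi\rangle$ is $\mathcal{B}$-measurable, so $J$ is $\mathcal{B}$-measurable, and $J(tx)=t\cdot J(x)$. If $J(x)=J(x')$, then $\theta_0(sx)=\theta_0(sx')$ for almost every $s$, hence for some $s$, and then $sx=sx'$ and $x=x'$. Injectivity and equivariance give the statement on stabilizers. Let $\mu=J_*\mu_0$. Preimages of invariant Borel sets are invariant and measurable, which gives the last statement.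

There is a conull Borel set $X_1\subset X_0$ on which $J$ is Borel. By Lusin--Souslin, $J$ sends Borel subsets of $X_1$ to Borel sets, of the same measure by injectivity. If $N\subset X_0$ is null, choose a Borel null set $N'\supset N\cap X_1$; then $J(N)$ is disjoint from the Borel set $J(X_1\setminus N')$ of full measure, so $J(N)$ is null. A measurable set is the union of a Borel subset of $X_1$ and a null set, so its image is measurable modulo null sets. Thus $J$ is an isomorphism onto the invariant conull set $J(X_0)$.
\end{proof}

\medskip
\noindent\textbf{Standing setup for Sections~\ref{sec:prelim}--\ref{sec:limit}.} Apply Lemma~\ref{lem:realize} to a free ergodic measurable $G$-system. Write $G\setminus\{0\}$ as a countable union of compact sets $C$. Each set $\{x\in\bar X:gx=x\text{ for some }g\in C\}$ is closed, so the set of points with nontrivial stabilizer is Borel. It is invariant because $G$ is abelian, and null by freeness. Let $X$ be its complement. Then $X$ is an invariant Borel subset of the topological $G$-system $\bar X$, $\mu(X)=1$, and $G$ acts freely at \emph{every} point of $X$.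 It suffices to treat $(X,\mu,G)$. For $D\subset X$ and $x\in X$ put $D_x=\{g\in G:gx\in D\}$; then $D_{hx}=D_x-h$.

\subsection{Averages}

For a bounded Borel function $\varphi$ on $X$, a bounded Borel set $S\subset A$ and $R>0$ put
\[
I_S\varphi(x)=\int_{\widetilde S}\varphi(gx)\,dg,\qquad \mathrm{Av}_R\varphi=\lambda(B_R)^{-1}I_{B_R}\varphi .
\]
Translation invariance of $dg$ gives $I_S\varphi(hx)=I_{S+\operatorname{pr}h}\varphi(x)$. Averaging first over balls changes an integral only by a boundary term: if $0\le\varphi\le1$, then
\begin{equation}\label{eq:smooth}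
\bigl|I_S\varphi(x)-I_S(\mathrm{Av}_R\varphi)(x)\bigr|\le\lambda(\partial_RS).
\end{equation}
Indeed, by Fubini's theorem $I_S(\mathrm{Av}_R\varphi)(x)$ is the average of $I_{S+b}\varphi(x)$ over $b\in B_R$, and $(S+b)\triangle S\subset\partial_RS$ by \eqref{eq:bdry}.

\begin{lemma}[Mean ergodic theorem]\label{lem:met}
For bounded Borel $\varphi:X\to\mathbb{R}$ we have $\mathrm{Av}_R\varphi\to\int\varphi\,d\mu$ in $L^2(\mu)$ as $R\to\infty$.
\end{lemma}

\begin{proof}
Let $\mathcal{H}$ be the space of $f\in L^2(\mu)$ with $f\circ h=f$ almost everywhere for each $h\in G$. Its orthogonal complement is the closed span of the functions $\psi\circ h-\psi$. The operators $\mathrm{Av}_R$ are contractions of $L^2(\mu)$ that fix $\mathcal{H}$, and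
\[
\|\mathrm{Av}_R(\psi\circ h-\psi)\|_2\le\|\psi\|_2\,\lambda\bigl((B_R+\operatorname{pr}h)\triangle B_R\bigr)/\lambda(B_R)\to0 .
\]
So $\mathrm{Av}_R\varphi$ tends to the projection of $\varphi$ to $\mathcal{H}$, and we must show that each $f\in\mathcal{H}$ is almost everywhere constant. Ergodicity was defined through strictly invariant sets, so this needs an argument. After truncation $f$ is bounded and Borel. Let $\eta$ be a probability measure on $G$ equivalent to $dg$, and $\tilde f(x)=\int f(gx)\,d\eta(g)$. The set $X_f$ of $x$ for which $g\mapsto f(gx)$ is $\eta$-almost everywhere constant is Borel, being defined by $\int f(gx)^2\,d\eta(g)=\tilde f(x)^2$. It is invariant, and $\tilde f$ is strictly invariant on it, because translations preserve $\eta$-null sets. By Fubini's theorem, for almost every $x$ we have $f(gx)=f(x)$ for $\eta$-almost every $g$; so $X_f$ is conull and $\tilde f=f$ almost everywhere. The sets $\{x\in X_f:\tilde f(x)<t\}$ are invariant and Borel, hence of measure $0$ or $1$, and $\tilde f$ is almost everywhere constant.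
\end{proof}

\subsection{A criterion for strict ergodicity}

Fix a countable dense set $G_0\subset G$. On $\mathrm{Lip}_1(G)$ the compact-open topology is the topology of pointwise convergence on $G_0$, so a map into $\mathrm{Lip}_1(G)$ is Borel as soon as its evaluations are. Enumerate all finite sequences $(s_1,\dots,s_l)$ in $G_0$ with $l\ge1$, and for the $\ell$-th sequence put
\[
\Phi_\ell(f)=f(s_1)\cdots f(s_l),\qquad \deg\Phi_\ell=l,\qquad w_\ell=1+\max_i|\operatorname{pr}s_i| .
\]
These \emph{test functions} are continuous with values in $[0,1]$. The span of $1,\Phi_1,\Phi_2,\dots$ is an algebra that separates points, so it is dense in $C(\mathrm{Lip}_1(G))$ by the Stone--Weierstrass theorem.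

\begin{proposition}\label{prop:criterion}
Let $X'\subset X$ be an invariant conull Borel set and $\widehat F:X'\to\mathrm{Lip}_1(G)$ an injective equivariant Borel map. Suppose that for each $\ell$ the functions $\mathrm{Av}_R(\Phi_\ell\circ\widehat F)$ converge uniformly on $X'$ to a constant $c_\ell$ as $R\to\infty$. Let $\nu=\widehat F_*\mu$ and $Y=\operatorname{supp}\nu$. Then $(Y,G)$ is strictly ergodic and $\widehat F$ is an isomorphism from $(X,\mu,G)$ to $(Y,\nu,G)$.
\end{proposition}

\begin{proof}
The measure $\nu$ is invariant, so $Y$ is closed and invariant, and $X''=\widehat F^{-1}(Y)$ is an invariant conull Borel set. By Lusin--Souslin, $\widehat F$ is a Borel isomorphism from $X''$ onto an invariant Borel subset of $Y$ of full measure. The closure of $\widehat F(X'')$ is a closed subset of $Y$ of full measure, so it is $Y$. For $f\in Y$ let $\nu_{R,f}$ be the image under $g\mapsto g\cdot f$ of the normalized measure $dg$ on $\widetilde B_R$. The function $f\mapsto\int\Phi_\ell\,d\nu_{R,f}$ is continuous and equals $\mathrm{Av}_R(\Phi_\ell\circ\widehat F)(x)$ at $f=\widehat F(x)$. By density,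 $\int\Phi_\ell\,d\nu_{R,f}\to c_\ell$ uniformly in $f\in Y$.

If $\nu'$ is an invariant probability measure on $Y$, Fubini's theorem gives $\int\Phi_\ell\,d\nu'=\iint\Phi_\ell\,d\nu_{R,f}\,d\nu'(f)\to c_\ell$. This holds for $\nu$ as well, so $\nu'$ and $\nu$ agree on a dense subspace of $C(Y)$, and $\nu'=\nu$. If $Y_1\subset Y$ is nonempty, closed and invariant, take $f\in Y_1$. The measures $\nu_{R,f}$ are carried by $Y_1$ and converge weakly* to $\nu$, so $\nu(Y_1)=1$ and $Y_1\supset\operatorname{supp}\nu=Y$.
\end{proof}

The rest of the proof of Theorem~\ref{thm:main} is the construction of such a map $\widehat F$.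

\subsection{Sets close to convex sets}

\begin{lemma}\label{lem:convex}
Let $C_1=4a\cdot14^{a-1}$, $C_2=24^aC_1$, and let $V\subset A$ be closed and convex.
\begin{itemize}
\item[(a)] If $0<w\le\rho$ and $q\in A$, then $\lambda(\partial_wV\cap B(q,\rho))\le C_1\frac{w}{\rho}\,\lambda(B_\rho)$.
\item[(b)] If $V\subset B_{2r}$ and $0<w\le4r$, then $\lambda(\partial_wV)\le C_2\frac{w}{r}\,\lambda(B_{r/4})$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $W=V\cap B(q,3\rho)$ and let $\Sigma$ be the sphere $\partial B(q,3\rho)$. If $p\in\partial_wV\cap B(q,\rho)$, there is $z\in\partial V$ with $|p-z|\le w$; then $|z-q|\le2\rho$, so $z\in\partial W$. We may therefore assume $W\ne\emptyset$. The nearest-point map $\Pi$ onto the compact convex set $W$ is $1$-Lipschitz, and $\Pi(\Sigma)\supset\partial W$: at $z\in\partial W$ take a supporting hyperplane; the outer normal ray from $z$ is mapped to $z$ by $\Pi$ and meets $\Sigma$. Take a maximal subset of $\Sigma$ with mutual distances at least $w$. The open balls of radius $w/2$ around its points are disjoint and lie in a shell of volume at most $a\,w\,(7\rho/2)^{a-1}\lambda(B_1)$,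 so it has at most $2a\,7^{a-1}(\rho/w)^{a-1}$ points. The balls of radius $w$ around them cover $\Sigma$. Applying $\Pi$, we cover $\partial W$ by as many balls of radius $w$, and hence $\partial_wV\cap B(q,\rho)$ by as many balls of radius $2w$, each of volume $(2w/\rho)^a\lambda(B_\rho)$.

(b) Here $\partial_wV\subset B_{6r}$. Use (a) with $q=0$, $\rho=6r$, and $\lambda(B_{6r})=24^a\lambda(B_{r/4})$.
\end{proof}

Tiles and cores are not convex. They arise from a convex set by the rule ``take a smaller tile if its center lies in $V$'', and the next lemma transfers boundary estimates to them.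

\begin{lemma}\label{lem:approx}
Let $V,S\subset A$, $w\ge0$, and let $c:A\to A$ satisfy $|c(u)-u|\le w$ and
\[
c(u)\in\operatorname{int}V\ \Longrightarrow\ u\in S\ \Longrightarrow\ c(u)\in V .
\]
Then $S\triangle V\subset\partial_wV$ and $\partial S\subset\partial_wV$.
\end{lemma}

\begin{proof}
Let $u\notin\partial_wV$. The ball $B(u,w)$ misses $\partial V$ and contains $c(u)$. If $u\in V$, the ball lies in $\operatorname{int}V$ and $u\in S$. If $u\notin V$, the ball misses $V$ and $u\notin S$. So $S$ and $V$ agree on the open set $A\setminus\partial_wV$. This set misses $\partial V$, hence also $\partial S$.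
\end{proof}

\section{Cross-sections and nested tilings}\label{sec:tilings}

\subsection{Cross-sections}

The tiles will be built from Voronoi cells, so on every orbit we need a set of markers that is separated and dense at a prescribed scale and is chosen in a Borel way. Freeness is indispensable here: at a fixed point $x$, the set $D_x$ is empty or all of $G$. A set $Q\subset A$ is \emph{$r$-separated} if distinct points have distance at least $r$, and \emph{$r$-dense} if $d(u,Q)\le r$ for all $u\in A$.

\begin{lemma}\label{lem:section}
For every $r>0$ there is a Borel set $D\subset X$ such that for every $x\in X$ the map $\operatorname{pr}$ is injective on $D_x$, and $\operatorname{pr}(D_x)$ is $r$-separated and $2r$-dense.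
\end{lemma}

\begin{proof}
\emph{The case $K=\{0\}$.} We use only that $X$ is an invariant Borel subset of a topological $A$-system $\bar X$ and that $A$ acts freely at each point of $X$.

Every $x\in X$ has an open neighborhood $W$ in $\bar X$ with $gW\cap W=\emptyset$ whenever $r\le|g|\le3r$. Otherwise there are $x_l\to x$, $x_l'\to x$ and $g_l$ in this compact shell with $g_lx_l=x_l'$, and a limit point $g\ne0$ of $(g_l)$ fixes $x$. Countably many such sets $W_1,W_2,\dots$ cover $X$ by the Lindel\"of property. An orbit visits $W_i$ in clusters, which are open and hence uncountable; we select one point for each cluster by taking its barycenter.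

The set $O_i(x)=\{g:gx\in W_i\}$ is open, and $g,h\in O_i(x)$ implies $|g-h|\notin[r,3r]$. So ``$|g-h|<r$'' is an equivalence relation on $O_i(x)$: two steps give a distance below $2r$, hence below $r$. The classes are open, and points of different classes have distance greater than $3r$. For $x\in W_i\cap X$ let
\[
b_i(x)=\int_{|h|<r}h\,1_{W_i}(hx)\,dh\Big/\int_{|h|<r}1_{W_i}(hx)\,dh
\]
be the barycenter of the class of $0$ in $O_i(x)$. The function $b_i$ is Borel and $|b_i|<r$. If $h$ is in the class of $0$ in $O_i(x)$, then $O_i(hx)=O_i(x)-h$ gives $b_i(hx)=b_i(x)-h$. Hence the barycenter of a class is at distance less than $r$ from each point of the class, and barycenters of different classes have distance greater than $3r-2r=r$. Let $\Lambda_i=\{b_i(x)x:x\in W_i\cap X\}$. Then $(\Lambda_i)_x=\{h+b_i(hx):h\in O_i(x)\}$ is the set of barycenters of the classes of $O_i(x)$.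

The set $\Lambda_i$ is Borel, because $z\in\Lambda_i$ if and only if there is $\xi\in\mathbb{Q}^a$ with $\xi z\in W_i$ and $b_i(\xi z)=-\xi$. If such $\xi$ exists, then $z=b_i(\xi z)\,\xi z\in\Lambda_i$. Conversely, let $z=b_i(x)x$. The class of $0$ in $O_i(x)$ is open, so it contains $h$ with $\xi=h-b_i(x)\in\mathbb{Q}^a$; then $\xi z=hx\in W_i$ and $b_i(\xi z)=b_i(x)-h=-\xi$.

Put $D^1=\Lambda_1$, $D^i=D^{i-1}\cup\{z\in\Lambda_i:gz\notin D^{i-1}\text{ whenever }|g|<r\}$, and $D=\bigcup_iD^i$. The sections of $\{(z,g):|g|<r,\ gz\in D^{i-1}\}$ are countable, so the sets $D^i$ are Borel by Lusin--Novikov and induction. Two points of $D_x$ added at the same step $i$ lie in $(\Lambda_i)_x$, and a point added later has distance at least $r$ from the earlier ones; so $D_x$ is $r$-separated. Given $u\in A$, choose $i$ with $ux\in W_i$. Some $p\in(\Lambda_i)_x$ has $|p-u|<r$, and either $p\in D_x$ or $p$ is within $r$ of $(D^{i-1})_x$. So $D_x$ is $2r$-dense.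

\emph{The general case.} Average a metric of $\bar X$ over $K$ to make it $K$-invariant. The distance between $K$-orbits is then a metric on $\bar X/K$, which is compact, and $A$ acts continuously on it because $A$ commutes with $K$. The quotient map $\varpi:\bar X\to\bar X/K$ has a Borel section $\sigma$: if $\chi$ is a continuous map of the Cantor set $C\subset\mathbb{R}$ onto $\bar X$, let $\sigma(z)=\chi(t(z))$ with $t(z)=\min(\varpi\circ\chi)^{-1}(z)$; the sets $\{t\le t_0\}=\varpi(\chi(C\cap(-\infty,t_0]))$ are compact, so $t$ is Borel. The set $X/K=\sigma^{-1}(X)$ is Borel and invariant, and $A$ acts freely on it: $u\varpi(x)=\varpi(x)$ means $ux=\kappa x$ for some $\kappa\in K$, so $u=0$. Let $\bar D\subset X/K$ be given by the first case, and $D=\{x\in X:\varpi(x)\in\bar D,\ \sigma(\varpi(x))=x\}$. Then $(u,\kappa)\in D_x$ if and only if $u\varpi(x)\in\bar D$ and $(u,\kappa)x=\sigma(u\varpi(x))$, and for each $u$ the last equation has exactly one solution $\kappa$ by freeness. So $\operatorname{pr}$ maps $D_x$ bijectively onto $\bar D_{\varpi(x)}$.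
\end{proof}

\subsection{Scales}

Let $r_{-1}=0$, $r_0=4$, and let $r_1,r_2,\dots$ be numbers to be chosen inductively in Section~\ref{sec:construction}. Put
\[
\gamma_n=\frac1{4n}\ (n\ge1),\qquad L=12\cdot13^aC_1,\qquad \rho_j=L2^jr_j\ (j\ge0).
\]
For $n\ge1$ we always require
\begin{equation}\label{eq:scales}
\gamma_nr_n\ge100\rho_{n-1},\qquad r_n\ge2^n(n+4r_{n-1}).
\end{equation}
Since $\rho_{n-1}\ge12r_{n-1}$, we get $\gamma_nr_n\ge1200\,r_{n-1}$, and $\gamma_nr_n$ is increasing. The first condition keeps seams apart; the second makes boundary layers of tiles summably rare.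

\subsection{Tiles}

Let $D_n$ be given by Lemma~\ref{lem:section} for $r=r_n$. For $y\in D_n$ the Voronoi cell
\[
V_n(y)=\{u\in A:|u|\le|u-p|\text{ for all }p\in\operatorname{pr}((D_n)_y)\}
\]
is an intersection of closed half-spaces, so it is closed and convex. Separation gives $B_{r_n/2}\subset V_n(y)$ and density gives $V_n(y)\subset B_{2r_n}$. The set $\{(u,y):u\in V_n(y)\}$ is Borel, since its complement is the projection of $\{(u,y,h):hy\in D_n,\ |u-\operatorname{pr}h|<|u|\}$, which has countable sections.

Voronoi cells of different levels are not nested. We obtain nested tiles by moving to the nearest marker of level $0$, from there to the nearest marker of level $1$, and so on. Let $\alpha_n(x)=hx$, where $h\in(D_n)_x$ has minimal $|\operatorname{pr}h|$, ties being broken by the lexicographic order of $\operatorname{pr}h$. The graph of $x\mapsto h$ is Borel by Lusin--Novikov (an element of $(D_n)_x$ is rejected if another one precedes it), so $\alpha_n$ is Borel. For $\kappa\in K$ we have $(D_n)_{\kappa x}=(D_n)_x-\kappa$, so $\alpha_n(\kappa x)=\alpha_n(x)$. For $y\in D_n$,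
\begin{equation}\label{eq:voronoi}
u\in\operatorname{int}V_n(y)\ \Longrightarrow\ \alpha_n(uy)=y\ \Longrightarrow\ u\in V_n(y):
\end{equation}
at an interior point all inequalities with $p\ne0$ are strict, and if $\alpha_n(uy)=y$ then the chosen element is $-u$ by freeness.

Let $\pi_0=\alpha_0$ and $\pi_n=\alpha_n\circ\pi_{n-1}$. These maps are Borel and $K$-invariant. Let $g_n(x)$ be the unique element of $G$ with $x=g_n(x)\pi_n(x)$, and $u_n(x)=\operatorname{pr}g_n(x)$. The map $g_n$ has a Borel graph, so it is Borel, and $|u_n(x)|\le2(r_0+\dots+r_n)\le4r_n$. For $y\in D_n$ let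
\[
T_n(y)=\{u\in A:\pi_n(uy)=y\},
\]
and for $x\in X$ let $\mathcal{T}_n(x)$ be the family of the sets $\operatorname{pr}h+T_n(hx)$, $h\in(D_n)_x$. These are the \emph{$n$-tiles} of $x$, and $\operatorname{pr}h$ is the \emph{center} of the tile. By $K$-invariance, $\operatorname{pr}h+T_n(hx)=\{u:\pi_n(ux)=hx\}$. So $\mathcal{T}_n(x)$ is a partition of $A$ into Borel sets, every $(n+1)$-tile is a union of $n$-tiles, the centers are $r_n$-separated, and $\mathcal{T}_n(gx)=\mathcal{T}_n(x)-\operatorname{pr}g$.

\begin{lemma}\label{lem:tiles}
Let $y\in D_n$, $V=V_n(y)$, $T=T_n(y)$, and let $c(u)$ be the center of the tile of $\mathcal{T}_{n-1}(y)$ containing $u$ (for $n=0$, $c(u)=u$).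
\begin{itemize}
\item[(a)] $|c(u)-u|\le4r_{n-1}$, and $c(u)\in\operatorname{int}V\Rightarrow u\in T\Rightarrow c(u)\in V$.
\item[(b)] $T\triangle V\subset\partial_{4r_{n-1}}V$ and $\partial T\subset\partial_{4r_{n-1}}V$.
\item[(c)] $B_{r_n/4}\subset T\subset B_{4r_n}$, and for $n=0$ also $\{|u|<2\}\subset T$.
\item[(d)] If $w>0$ and $w+4r_{n-1}\le4r_n$, then $\lambda(\partial_wT)\le C_2\frac{w+4r_{n-1}}{r_n}\lambda(T)$.
\end{itemize}
\end{lemma}

\begin{proof}
If $u\in T$ then $u=u_n(uy)$, so $T\subset B_{4r_n}$; the same bound at level $n-1$ gives $|c(u)-u|\le4r_{n-1}$. We have $\pi_{n-1}(uy)=hy$ with $\operatorname{pr}h=c(u)$, so $\pi_n(uy)=\alpha_n(c(u)y)$ by $K$-invariance, and (a) follows from \eqref{eq:voronoi}. Part (b) is Lemma~\ref{lem:approx}. If $|u|\le r_n/4$, then $|c(u)|\le r_n/4+4r_{n-1}<r_n/2$, so $c(u)\in\operatorname{int}V$ and $u\in T$; for $n=0$ the same holds when $|u|<r_0/2=2$. For (d), $\partial_wT\subset\partial_{w+4r_{n-1}}V$ by (b); use Lemma~\ref{lem:convex}(b) and $\lambda(B_{r_n/4})\le\lambda(T)$.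
\end{proof}

To compare proportions inside tiles with the measure $\mu$ we use a mass transport identity.

\begin{lemma}\label{lem:mass}
For a Borel set $Z\subset X$ let $\zeta(x)=I_{T_n(y)}1_Z(y)/\lambda(T_n(y))$ with $y=\pi_n(x)$ be the proportion of $Z$ in the $n$-tile of $x$. Then $\int\zeta\,d\mu=\mu(Z)$.
\end{lemma}

\begin{proof}
Let $t(x)=\lambda(T_n(\pi_n(x)))$. The set $\{h:\pi_n(hx)=\pi_n(x)\}$ equals $\widetilde T_n(y)-g_n(x)$. So it has measure $t(x)$, and $\zeta(x)=\int_G1[\pi_n(hx)=\pi_n(x)]\,1_Z(hx)\,t(x)^{-1}dh$. Integrate over $x$, exchange the integrals, and for fixed $h$ substitute $(-h)x$ for $x$. Since $t((-h)x)=t(x)$ when $\pi_n((-h)x)=\pi_n(x)$, we get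
\[
\int\zeta\,d\mu=\int1_Z(x)\,t(x)^{-1}\int_G1[\pi_n((-h)x)=\pi_n(x)]\,dh\,d\mu(x)=\mu(Z).\qedhere
\]
\end{proof}

\section{Marked configurations as Lipschitz functions}\label{sec:config}

Cutting and pasting Lipschitz functions would destroy the Lipschitz bound. We cut and paste discrete data instead, and convert them to functions afterwards.

Let $M=[0,1]^{\mathbb{N}}$. A \emph{marked set} $\omega$ is a set of pairs $(q,m)\in G\times M$ with one mark $m$ for each of its \emph{points} $q$. It is a \emph{configuration} if distinct points satisfy $|\operatorname{pr}q-\operatorname{pr}q'|\ge4$. For $S\subset A$ let $\omega|_S$ be the part of $\omega$ with $q\in\widetilde S$. Write $\omega=_n\omega'$ if $\omega$ and $\omega'$ have the same points and the first $n$ entries of corresponding marks agree.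

For $i\ge1$ let $\beta_i(t)$ be the distance from $t$ to $\mathbb{R}\setminus(2^{-i},2^{1-i})$, a tent of height $2^{-i-1}$ attained at $t=\frac32 2^{-i}$. For $m\in M$ and $t\ge0$ put
\[
\psi_m(t)=\tfrac12\max(0,1-t)+\tfrac14\sum_{i\ge1}m_i\beta_i(t),\qquad F_\omega(s)=\sum_{(q,m)\in\omega}\psi_m(|s-q|_G).
\]
The first term of $\psi_m$ locates the point, and the tents record the mark. The tents are $1$-Lipschitz, live on disjoint intervals and vanish at their endpoints, so $\sum_im_i\beta_i$ is $1$-Lipschitz and $\psi_m$ is $\frac34$-Lipschitz. We have $\psi_m(0)=\frac12$ and $\psi_m(t)=0$ for $t\ge1$. For $0<t\le1$, the bounds $\beta_i(t)\le t$ and $\beta_i(t)\le1-t$ give $\psi_m(t)\le\frac12-\frac t4<\frac12$ and $\psi_m(t)\le1-t$. If $m$ and $m'$ agree in the first $n$ entries, then $|\psi_m-\psi_{m'}|\le2^{-n}$.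

\begin{lemma}\label{lem:code}
Let $\omega,\omega'$ be configurations.
\begin{itemize}
\item[(a)] $F_\omega\in\mathrm{Lip}_1(G)$, and $F_\omega$ determines $\omega$.
\item[(b)] If $S\subset A$ is bounded and Borel and $\omega|_S=_n\omega'|_S$, then
\[
\int_{\widetilde S}\bigl|\Phi_\ell(g\cdot F_\omega)-\Phi_\ell(g\cdot F_{\omega'})\bigr|\,dg\le\lambda(\partial_{w_\ell}S)+2^{-n}\deg\Phi_\ell\;\lambda(S).
\]
\item[(c)] If $\omega|_{B_{R+w_\ell}}=\omega'|_{B_{R+w_\ell}}$, then $\Phi_\ell(g\cdot F_\omega)=\Phi_\ell(g\cdot F_{\omega'})$ for all $g\in\widetilde B_R$.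
\end{itemize}
\end{lemma}

\begin{proof}
(a) The balls $\{s:|s-q|_G<1\}$ around the points of $\omega$ are disjoint, $F_\omega$ vanishes outside them and is $\frac34$-Lipschitz on each. If $s$ is in the ball of $q$ and $s'$ is not, then $F_\omega(s)\le1-|s-q|_G\le|s'-q|_G-|s-q|_G\le|s-s'|_G$. So if $s,s'$ are not in a common ball, then $|F_\omega(s)-F_\omega(s')|\le\max(F_\omega(s),F_\omega(s'))\le|s-s'|_G$. The points of $\omega$ are the solutions of $F_\omega=\frac12$. For $s\in A$ with $|s|=\frac322^{-i}$, which exists because $a\ge1$, we have $F_\omega(q+s)=\frac12(1-|s|)+2^{-i-3}m_i$, which determines $m_i$.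

(b), (c) We have $\Phi_\ell(g\cdot F_\omega)=\prod_iF_\omega(s_i+g)$, and $F_\omega(s_i+g)$ depends only on the at most one point of $\omega$ at distance less than $1$ from $s_i+g$, which lies over $B(\operatorname{pr}g,w_\ell)$. This gives (c). In (b), if $\operatorname{pr}g\in S\setminus\partial_{w_\ell}S$, then $B(\operatorname{pr}g,w_\ell)\subset S$, each factor changes by at most $2^{-n}$, and a product of numbers in $[0,1]$ changes by at most the sum of the changes. For the other $g$ the integrand is at most $1$.
\end{proof}

\section{The construction}\label{sec:construction}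

Fix a Borel injection $\theta:X\to[0,1]$; the number $\theta(p)$ is the name of $p$. For $n=0,1,2,\dots$ we choose $r_n$ and $D_n$ and construct a Borel set $P_n\subset X$ and a Borel map $m^{(n)}:P_n\to M$. Put $\omega_n(x)=\{(g,m^{(n)}(gx)):g\in(P_n)_x\}$, so that $\omega_n(hx)$ is $\omega_n(x)$ translated by $-h$. The inductive hypotheses are:
\begin{itemize}
\item[(H1)] $m^{(n)}_i(p)=\theta(p)$ for all $p\in P_n$ and $i>n$;
\item[(H2)] for every $x\in X$, $\omega_n(x)$ is a configuration, and for each of its points $q$ the ball $\{|u-\operatorname{pr}q|<2\}$ lies in one tile of $\mathcal{T}_n(x)$.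
\end{itemize}
Given (H2), put $\widehat F_n(x)=F_{\omega_n(x)}$. Then $\widehat F_n(hx)=h\cdot\widehat F_n(x)$. The map $\widehat F_n$ is Borel: the Borel set $\{(x,g):gx\in P_n,\ |g|_G<1\}$ is the graph of a partially defined map $x\mapsto g$, so $f_n(x)=\widehat F_n(x)(0)$, which is $\psi_{m^{(n)}(gx)}(|g|_G)$ on its domain and $0$ elsewhere, is Borel; and $\widehat F_n(x)(s)=f_n(sx)$. Let
\[
\varphi^n_\ell=\Phi_\ell\circ\widehat F_n:X\to[0,1],\qquad c^n_\ell=\int\varphi^n_\ell\,d\mu .
\]

\medskip
\noindent\textbf{Stage $0$.} Let $P_0=D_0$ and $m^{(0)}(p)=(\theta(p),\theta(p),\dots)$. The points of $\omega_0(x)$ lie over the centers of the $0$-tiles, one over each. As $r_0=4$, (H2) follows from Lemmas~\ref{lem:section} and \ref{lem:tiles}(c).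

\medskip
Let $n\ge1$ and suppose that stages $0,\dots,n-1$ are complete.

\subsection{Good and bad tiles}

Let $\epsilon_n=16^{-a-n}$, so that $\sqrt{\epsilon_n}\le\min(2^{-n},\frac1{4n})$ and $16^a\epsilon_n\le\frac1{4n}$. By Lemma~\ref{lem:met} there is $R_n>0$ such that
\[
Z_n=\bigl\{x\in X:|\mathrm{Av}_{R_n}\varphi^{n-1}_\ell(x)-c^{n-1}_\ell|>\tfrac1{4n}\text{ for some }\ell\le n\bigr\}
\]
has $\mu(Z_n)<\epsilon_n$. This is the only use of ergodicity in the proof of Theorem~\ref{thm:main}. Choose $r_n$ satisfying \eqref{eq:scales} and
\begin{equation}\label{eq:r3}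
C_2(R_n+4r_{n-1})\le\frac{r_n}{4n},
\end{equation}
and take $D_n$ from Lemma~\ref{lem:section}. Call $y\in D_n$ \emph{good} if
\[
\bigl|I_{T_n(y)}\varphi^{n-1}_\ell(y)-c^{n-1}_\ell\lambda(T_n(y))\bigr|\le\tfrac1n\lambda(T_n(y))\qquad(\ell\le n),
\]
and \emph{bad} otherwise. The tile $\operatorname{pr}h+T_n(hx)$ is good or bad with $hx$. Goodness is a Borel condition, since $I_{T_n(y)}\varphi(y)=\int_G1[\pi_n(gy)=y]\,\varphi(gy)\,dg$. Let $X_n^{\mathrm{bad}}=\{x:\pi_n(x)\text{ is bad}\}$.

\begin{lemma}\label{lem:bad}
$\mu(X_n^{\mathrm{bad}})\le2^{-n}$.
\end{lemma}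

\begin{proof}
By Lemma~\ref{lem:mass} and Markov's inequality, outside a set of measure at most $\sqrt{\epsilon_n}\le2^{-n}$ the proportion of $Z_n$ in the $n$-tile of $x$ is at most $\sqrt{\epsilon_n}$. For such $x$ let $y=\pi_n(x)$, $T=T_n(y)$ and $\ell\le n$. The function $|\mathrm{Av}_{R_n}\varphi^{n-1}_\ell-c^{n-1}_\ell|$ is at most $\frac1{4n}$ off $Z_n$ and at most $1$ on $Z_n$. With \eqref{eq:smooth}, Lemma~\ref{lem:tiles}(d) and \eqref{eq:r3},
\[
|I_T\varphi^{n-1}_\ell(y)-c^{n-1}_\ell\lambda(T)|\le\lambda(\partial_{R_n}T)+\bigl(\tfrac1{4n}+\sqrt{\epsilon_n}\bigr)\lambda(T)\le\tfrac3{4n}\lambda(T),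
\]
so $y$ is good.
\end{proof}

\subsection{The reference point and the core}

Bad tiles come in many shapes, so the replacement pattern must have good statistics on every large, nearly convex set. It suffices to take it from a point whose orbit rarely visits $Z_n$. Since $\int I_{B_{4r_n}}1_{Z_n}\,d\mu=\mu(Z_n)\lambda(B_{4r_n})$, we can fix $y_n^*\in X$ with $I_{B_{4r_n}}1_{Z_n}(y_n^*)\le\epsilon_n\lambda(B_{4r_n})$. For $y\in D_n$ let $V_n^-(y)=(1-\gamma_n)V_n(y)$, and define the \emph{core}
\[
E_n(y)=\bigcup\{S\in\mathcal{T}_{n-1}(y_n^*):\text{the center of }S\text{ lies in }V_n^-(y)\}.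
\]
Taking whole reference tiles guarantees that the copied pattern is not cut, and shrinking the cell buries the seam $\partial E_n(y)$ deep in the tile.

\begin{lemma}\label{lem:core}
Let $y\in D_n$, $E=E_n(y)$, $T=T_n(y)$, $V=V_n(y)$, $V^-=V_n^-(y)$.
\begin{itemize}
\item[(a)] $E\triangle V^-\subset\partial_{4r_{n-1}}V^-$ and $\partial E\subset\partial_{4r_{n-1}}V^-$.
\item[(b)] $B_{r_n/4}\subset E\subset B_{3r_n}$.
\item[(c)] $E\subset T$ and $d(E,A\setminus T)\ge\frac14\gamma_nr_n$.
\item[(d)] $|I_E\varphi^{n-1}_\ell(y_n^*)-c^{n-1}_\ell\lambda(E)|\le\frac1n\lambda(E)$ for $\ell\le n$.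
\end{itemize}
\end{lemma}

\begin{proof}
Let $c^*(u)$ be the center of the tile of $\mathcal{T}_{n-1}(y_n^*)$ containing $u$. Then $|c^*(u)-u|\le4r_{n-1}$, and $u\in E$ if and only if $c^*(u)\in V^-$. Part (a) is Lemma~\ref{lem:approx}.

(b) As $\gamma_n\le\frac14$, we have $B_{3r_n/8}\subset V^-\subset B_{2r_n}$, and $4r_{n-1}\le r_n/8$.

(c) By convexity $V^-+B_{\gamma_nr_n/2}\subset(1-\gamma_n)V+\gamma_nV=V$. Let $u\in E$ and $|u'-u|<\frac14\gamma_nr_n$. With $c$ as in Lemma~\ref{lem:tiles}, $|c(u')-c^*(u)|<\frac14\gamma_nr_n+8r_{n-1}\le\frac12\gamma_nr_n$. So $c(u')\in\operatorname{int}V$ and $u'\in T$.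

(d) By \eqref{eq:smooth}, (b) and the choice of $y_n^*$, the left side is at most $\lambda(\partial_{R_n}E)+\frac1{4n}\lambda(E)+\epsilon_n\lambda(B_{4r_n})$. By (a), Lemma~\ref{lem:convex}(b) and \eqref{eq:r3}, $\lambda(\partial_{R_n}E)\le\frac1{4n}\lambda(B_{r_n/4})$. Also $\epsilon_n\lambda(B_{4r_n})=16^a\epsilon_n\lambda(B_{r_n/4})\le\frac1{4n}\lambda(B_{r_n/4})$. Finally $\lambda(B_{r_n/4})\le\lambda(E)$ by (b).
\end{proof}

\subsection{The collar}

Let $y\in D_n$ be bad, $E=E_n(y)$, and $u\in T_n(y)\setminus E$. For $0\le\iota\le n-1$ let $p_\iota(u)$ be the center of the tile of $\mathcal{T}_\iota(y)$ containing $u$, and call $\iota$ \emph{admissible} for $u$ if $d(p_\iota(u),E)>4r_\iota$. This replaces the condition ``the tile misses $E$'' of Section~\ref{sec:toy}; it implies that condition and involves only the center, so it is visibly Borel. Let $\iota(u)$ be the largest admissible level, and $\iota(u)=-1$ if there is none.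

If $\iota=\iota(u)\ge0$, the tile $S\in\mathcal{T}_\iota(y)$ containing $u$ is called a \emph{collar piece of level $\iota$}. It lies in $B(p_\iota(u),4r_\iota)$, so it misses $E$, and it lies in $T_n(y)$ because tiles are nested. The function $\iota(\cdot)$ equals $\iota$ on all of $S$, because the points of $S$ have the same $\iota'$-tile for each $\iota'\ge\iota$. Hence distinct collar pieces are disjoint.

\subsection{Definition of $P_n$ and $m^{(n)}$}

Let $x\in X$, $y=\pi_n(x)$, $g=g_n(x)$, $u=u_n(x)\in T_n(y)$, so $x=gy$.
\begin{itemize}
\item If $y$ is good: $x\in P_n$ if and only if $x\in P_{n-1}$, and $m^{(n)}(x)=m^{(n-1)}(x)$.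
\item If $y$ is bad and $u\in E_n(y)$: $x\in P_n$ if and only if $gy_n^*\in P_{n-1}$, and then $m^{(n)}_i(x)=m^{(n-1)}_i(gy_n^*)$ for $i\le n$ and $m^{(n)}_i(x)=\theta(x)$ for $i>n$.
\item If $y$ is bad, $u\notin E_n(y)$ and $\iota=\iota(u)\ge0$: $x\in P_n$ if and only if $x\in P_\iota$, and $m^{(n)}(x)=m^{(\iota)}(x)$.
\item If $y$ is bad, $u\notin E_n(y)$ and $\iota(u)=-1$: $x\notin P_n$.
\end{itemize}
Hypothesis (H1) holds in the second case by definition, and in the first and third by (H1) at the stages $n-1$ and $\iota$. The data are Borel. Indeed $y,g,u$ are Borel functions of $x$. Only finitely many centers of tiles of $\mathcal{T}_{n-1}(y_n^*)$ lie in $B_{2r_n}$, and for each such center $c$ the condition $(1-\gamma_n)^{-1}c\in V_n(y)$ is Borel in $y$; so $E_n(y)$ takes finitely many values, each on a Borel set. Finally $p_\iota(u)=u_n(x)-u_\iota(x)$, because $\pi_\iota(x)=(g-g_\iota(x))y$.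

\subsection{Regions and their sources}

The four cases have a common form: on each of certain sets, $\omega_n$ is a copy of an earlier pattern. For $y\in D_n$ define the \emph{regions} of $T_n(y)$ and their \emph{sources}. If $y$ is good, the only region is $T_n(y)$, with source $(n-1,y)$. If $y$ is bad, the regions are the core, with source $(n-1,y_n^*)$, and the collar pieces, a piece of level $\iota$ having source $(\iota,y)$. For $x\in X$, $h\in(D_n)_x$ and a region $Q$ of $T_n(hx)$ with source $(n',z)$, we call $\operatorname{pr}h+Q$ a \emph{region of $x$ at stage $n$}, with source $(n',(-h)z)$ and \emph{level} $n'$. The \emph{core} of a bad tile $\operatorname{pr}h+T_n(hx)$ is $\operatorname{pr}h+E_n(hx)$.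

\begin{lemma}\label{lem:regions}
Let $n\ge1$ and $x\in X$. The regions of $x$ at stage $n$ are pairwise disjoint, and each lies in one tile of $\mathcal{T}_n(x)$.
\begin{itemize}
\item[(a)] A region $Q$ with source $(n',z)$ has $0\le n'<n$, is a union of tiles of $\mathcal{T}_{n'}(z)$, and satisfies $\omega_n(x)|_Q=_n\omega_{n'}(z)|_Q$.
\item[(b)] Every point of $\omega_n(x)$ lies over a region.
\item[(c)] Let $0\le j<n$, and let $u\in A$ lie in no region of level $\ge j$. Then the tile $T\in\mathcal{T}_n(x)$ containing $u$ is bad, $u\in\partial_{8r_j}E$ for its core $E$, and $d(u,A\setminus T)\ge\frac18\gamma_nr_n$.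
\item[(d)] Hypothesis (H2) holds at stage $n$.
\end{itemize}
\end{lemma}

\begin{proof}
Passing from $hx$ to $x$ and from $z$ to $(-h)z$ translates marked sets by $h$ and tilings by $\operatorname{pr}h$. So in (a)--(c) we may assume that $x=y\in D_n$ and work in $T=T_n(y)$. For $g\in\widetilde T$ we have $\pi_n(gy)=y$ and $g_n(gy)=g$, so the definition of $P_n$ and $m^{(n)}$ describes $\omega_n(y)|_T$; its first three cases give (a) and its fourth gives (b).

(c) A good tile and a core have level $n-1\ge j$. So $y$ is bad, $u\notin E$ and $\iota(u)<j$. Since $j\le n-1$, the level $j$ is not admissible: $d(p_j(u),E)\le4r_j$. Hence $d(u,E)\le8r_j$, and $u\in\partial_{8r_j}E$ by \eqref{eq:bdry}. By Lemma~\ref{lem:core}(c), $d(u,A\setminus T)\ge\frac14\gamma_nr_n-8r_j\ge\frac18\gamma_nr_n$, because $\gamma_nr_n\ge1200\,r_j$.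

(d) Let $q$ be a point of $\omega_n(x)$, lying over a region $Q$ with source $(n',z)$. By (a) it is a point of $\omega_{n'}(z)$. By (H2) at stage $n'$, the open ball of radius $2$ around $\operatorname{pr}q$ lies in a tile of $\mathcal{T}_{n'}(z)$, which meets $Q$ and so lies in $Q$, hence in one $n$-tile. Two points over the same region are points of the configuration $\omega_{n'}(z)$. Two points over different regions have disjoint open balls of radius $2$, so their projections have distance at least $4$.
\end{proof}

This completes stage $n$. Its gain is that no tile is exceptional any more.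

\begin{lemma}\label{lem:alltiles}
Let $\ell\ge1$ and let $N\ge\ell$ satisfy $w_\ell\le r_N$. Put
\[
\delta_{\ell,N}=C_2\frac{w_\ell+4r_{N-1}}{r_N},\qquad\eta_{\ell,N}=3\delta_{\ell,N}+2^{-N}\deg\Phi_\ell+\frac1N+a8^a\gamma_N .
\]
Then $\eta_{\ell,N}\to0$ as $N\to\infty$, and for all $z\in X$ and $S\in\mathcal{T}_N(z)$,
\[
\lambda(\partial_{w_\ell}S)\le\delta_{\ell,N}\lambda(S),\qquad\bigl|I_S\varphi^N_\ell(z)-c^{N-1}_\ell\lambda(S)\bigr|\le\eta_{\ell,N}\lambda(S).
\]
\end{lemma}

\begin{proof}
By \eqref{eq:scales}, $r_N\to\infty$ and $r_{N-1}/r_N\to0$, so $\eta_{\ell,N}\to0$. Write $\delta=\delta_{\ell,N}$. Since $I_{\operatorname{pr}h+S'}\varphi(z)=I_{S'}\varphi(hz)$, we may assume $z=y\in D_N$ and $S=T_N(y)$. The first bound is Lemma~\ref{lem:tiles}(d).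

If $y$ is good, Lemmas~\ref{lem:regions}(a) and \ref{lem:code}(b) give $|I_S\varphi^N_\ell(y)-I_S\varphi^{N-1}_\ell(y)|\le(\delta+2^{-N}\deg\Phi_\ell)\lambda(S)$, and goodness adds $\frac1N\lambda(S)$.

If $y$ is bad, let $E,V,V^-$ be as in Lemma~\ref{lem:core} and write $I_S\varphi^N_\ell(y)-c^{N-1}_\ell\lambda(S)$ as
\[
\bigl[I_E\varphi^N_\ell(y)-I_E\varphi^{N-1}_\ell(y_N^*)\bigr]+\bigl[I_E\varphi^{N-1}_\ell(y_N^*)-c^{N-1}_\ell\lambda(E)\bigr]+I_{S\setminus E}\bigl(\varphi^N_\ell-c^{N-1}_\ell\bigr)(y).
\]
By Lemmas~\ref{lem:regions}(a), \ref{lem:code}(b) and \ref{lem:core}(d), its absolute value is at most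
\[
\lambda(\partial_{w_\ell}E)+2^{-N}\deg\Phi_\ell\,\lambda(E)+\tfrac1N\lambda(E)+\lambda(S\setminus E).
\]
Let $\lambda_0=\lambda(B_{r_N/4})\le\lambda(S)$. Lemmas~\ref{lem:core}(a) and \ref{lem:convex}(b) give $\lambda(\partial_{w_\ell}E)\le\delta\lambda_0$. The collar satisfies
\[
S\setminus E\subset(S\setminus V)\cup(V\setminus V^-)\cup(V^-\setminus E)\subset\partial_{4r_{N-1}}V\cup(V\setminus V^-)\cup\partial_{4r_{N-1}}V^- .
\]
The two boundary layers have measure at most $\delta\lambda_0$ each, and $\lambda(V\setminus V^-)=(1-(1-\gamma_N)^a)\lambda(V)\le a\gamma_N\lambda(B_{2r_N})=a8^a\gamma_N\lambda_0$. The sum is at most $\eta_{\ell,N}\lambda(S)$.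
\end{proof}

\section{One seam in each window}\label{sec:seam}

We now show that the gain of stage $j$ persists at all later stages, uniformly. For $0\le j\le n$ and $x\in X$ define the family $\mathcal{C}_{n,j}(x)$ of \emph{intact $j$-tiles} of $\omega_n(x)$ by induction on $n$. Put $\mathcal{C}_{j,j}(x)=\mathcal{T}_j(x)$. For $n>j$, let $\mathcal{C}_{n,j}(x)$ consist of the sets $S\in\mathcal{C}_{n',j}(z)$ with $S\subset Q$, where $Q$ runs over the regions of $x$ at stage $n$ with source $(n',z)$ of level $n'\ge j$. Let $U_{n,j}(x)=A\setminus\bigcup\mathcal{C}_{n,j}(x)$ be the \emph{uncovered set}; $U_{j,j}(x)=\emptyset$.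

\begin{lemma}\label{lem:intact}
Let $0\le j\le n$ and $x\in X$.
\begin{itemize}
\item[(a)] The members of $\mathcal{C}_{n,j}(x)$ are pairwise disjoint, and each lies in one tile of $\mathcal{T}_n(x)$.
\item[(b)] For $S\in\mathcal{C}_{n,j}(x)$ there is $z'\in X$ with $S\in\mathcal{T}_j(z')$ and $\omega_n(x)|_S=_j\omega_j(z')|_S$.
\item[(c)] If $n>j$ and $Q$ is a region of $x$ at stage $n$ with source $(n',z)$, $n'\ge j$, then $U_{n,j}(x)\cap Q=U_{n',j}(z)\cap Q$.
\end{itemize}
\end{lemma}

\begin{proof}
Parts (a) and (b) hold for $n=j$ with $z'=x$. For $n>j$, (a) follows by induction since the regions are disjoint and lie in $n$-tiles. For (b), let $S\in\mathcal{C}_{n',j}(z)$, $S\subset Q$, and let $z'$ be the point given by induction for $(n',z)$; by Lemma~\ref{lem:regions}(a), $\omega_n(x)|_S=_n\omega_{n'}(z)|_S=_j\omega_j(z')|_S$. For (c), a member of $\mathcal{C}_{n',j}(z)$ lies in one tile of $\mathcal{T}_{n'}(z)$ by (a), and $Q$ is a union of such tiles; so a member that meets $Q$ lies in $Q$.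
\end{proof}

By (b) and Lemma~\ref{lem:tiles}(c), intact $j$-tiles are Borel, have diameter at most $8r_j$ and contain a ball. So there are countably many, and $U_{n,j}(x)$ is Borel. For $n>j$, call $u\in U_{n,j}(x)$ \emph{inherited} if it lies in a region of level $\ge j$, and \emph{fresh} otherwise. Inherited points are described by Lemma~\ref{lem:intact}(c) and fresh points by Lemma~\ref{lem:regions}(c). Let $\tau_j=\frac18\gamma_{j+1}r_{j+1}$; by \eqref{eq:scales}, $\tau_j>2\rho_j$.

\begin{lemma}\label{lem:seam}
Let $0\le j\le n$ and $x\in X$.
\begin{itemize}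
\item[(a)] If $T\in\mathcal{T}_n(x)$ and $u\in U_{n,j}(x)\cap T$, then $d(u,A\setminus T)\ge\tau_j$.
\item[(b)] If $B$ is a ball of radius $\rho_j$ that meets $U_{n,j}(x)$, then $U_{n,j}(x)\cap B\subset\partial_{8r_j}E'$, where $E'$ is a translate of $E_i(y)$ for some $i\in\{j+1,\dots,n\}$ and $y\in D_i$.
\item[(c)] $\lambda(U_{n,j}(x)\cap B)\le2^{-j}\lambda(B)$ for every ball $B$ of radius $\rho_j$.
\item[(d)] $\lambda(U_{n,j}(x)\cap B_R)\le2^{-j}\lambda(B_{R+\rho_j})$ for all $R>0$.
\end{itemize}
\end{lemma}

\begin{proof}
We prove (a) and (b) by induction on $n$, for all $x$ at once. For $n=j$ they are vacuous. Let $n>j$.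

(a) If $u$ is fresh, then $d(u,A\setminus T)\ge\frac18\gamma_nr_n\ge\tau_j$. If $u$ is inherited, it lies in a region $Q\subset T$ with source $(n',z)$, $j\le n'<n$, and $u\in U_{n',j}(z)$. The tile $T'\in\mathcal{T}_{n'}(z)$ containing $u$ lies in $Q$, so $d(u,A\setminus T)\ge d(u,A\setminus T')\ge\tau_j$ by induction. This is the step that needs regions to be unions of \emph{whole} tiles of their sources; it fails if $\omega_{n-1}$ is simply kept on the collar.

(b) Suppose some $u_0\in U_{n,j}(x)\cap B$ is inherited, with $Q$, $(n',z)$, $T'$ as in (a). Since $B\subset B(u_0,2\rho_j)$ and $2\rho_j<\tau_j\le d(u_0,A\setminus T')$, we have $B\subset T'\subset Q$. So $U_{n,j}(x)\cap B=U_{n',j}(z)\cap B$, and induction applies. Otherwise all points of $U_{n,j}(x)\cap B$ are fresh. By (a), $B$ lies in the $n$-tile of any one of them, so they all lie in the same bad tile and in $\partial_{8r_j}E'$ for its core $E'$.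

(c) By (b) it suffices to show $\lambda(\partial_{8r_j}E\cap B)\le2^{-j}\lambda(B)$ for $E=E_i(y)$, $i\ge j+1$, and every ball $B=B(u,\rho_j)$. We cover $\partial_{8r_j}E\cap B$ by at most $13^a$ sets $\partial_{12r_j}V'$ with $V'$ closed and convex. Since $12r_j\le\rho_j$, Lemma~\ref{lem:convex}(a) then bounds the measure by $13^aC_1\cdot12r_j\rho_j^{-1}\lambda(B)=2^{-j}\lambda(B)$, by the choice of $L$.

If $i=j+1$, one set suffices: $\partial_{8r_j}E\subset\partial_{12r_j}V_i^-(y)$ by Lemma~\ref{lem:core}(a). If $i\ge j+2$, that lemma locates $\partial E$ only up to $4r_{i-1}$, which is far larger than $\rho_j$. Instead we use that $E$ is a union of tiles of $\mathcal{T}_{i-1}(y_i^*)$, hence of tiles $T'\in\mathcal{T}_{j+1}(y_i^*)$, finitely many because $E$ is bounded. Then $\partial E\subset\bigcup\partial T'$ and $\partial_{8r_j}E\subset\bigcup\partial_{8r_j}T'$. If $\partial_{8r_j}T'$ meets $B$, the center of $T'$ is within $4r_{j+1}+8r_j+\rho_j\le6r_{j+1}$ of $u$. The open balls of radius $r_{j+1}/2$ around such centers are disjoint and lie in $B(u,\frac{13}2r_{j+1})$, so there are at most $13^a$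 of them. By Lemma~\ref{lem:tiles}(b), $\partial_{8r_j}T'\subset\partial_{12r_j}V'$ for a translate $V'$ of a Voronoi cell of level $j+1$.

(d) Each $p\in B_R$ lies in $B(v,\rho_j)$ for a set of $v$ of measure $\lambda(B_{\rho_j})$ contained in $B_{R+\rho_j}$. So with $U=U_{n,j}(x)$, Fubini's theorem and (c) give
\[
\lambda(B_{\rho_j})\,\lambda(U\cap B_R)\le\int_{B_{R+\rho_j}}\lambda(U\cap B(v,\rho_j))\,dv\le2^{-j}\lambda(B_{\rho_j})\,\lambda(B_{R+\rho_j}).\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:uniform}
Let $\ell$ and $N$ be as in Lemma~\ref{lem:alltiles}. There is $R_0=R_0(N)$ such that for all $R\ge R_0$, $n\ge N$ and $x\in X$,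
\[
\bigl|\mathrm{Av}_R\varphi^n_\ell(x)-c^{N-1}_\ell\bigr|\le2\eta_{\ell,N}+2^{2-N}.
\]
\end{proposition}

\begin{proof}
Let $S\in\mathcal{C}_{n,N}(x)$ and take $z'$ from Lemma~\ref{lem:intact}(b). By Lemmas~\ref{lem:code}(b) and \ref{lem:alltiles},
\[
\bigl|I_S\varphi^n_\ell(x)-c^{N-1}_\ell\lambda(S)\bigr|\le\bigl(\delta_{\ell,N}+2^{-N}\deg\Phi_\ell+\eta_{\ell,N}\bigr)\lambda(S)\le2\eta_{\ell,N}\lambda(S).
\]
A point of $B_R$ that is not in an intact $N$-tile contained in $B_R$ is either uncovered or within $8r_N$ of the complement of $B_R$. On such points we use $|\varphi^n_\ell-c^{N-1}_\ell|\le1$. Summing over the intact tiles in $B_R$ and using Lemma~\ref{lem:seam}(d),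
\[
\bigl|\mathrm{Av}_R\varphi^n_\ell(x)-c^{N-1}_\ell\bigr|\le2\eta_{\ell,N}+2^{-N}\frac{\lambda(B_{R+\rho_N})}{\lambda(B_R)}+\frac{\lambda(\partial_{8r_N}B_R)}{\lambda(B_R)} .
\]
As $R\to\infty$ the first ratio tends to $1$ and the second to $0$, so for $R\ge R_0(N)$ each of the last two terms is at most $2^{1-N}$.
\end{proof}

\section{The limit map and the proof of Theorem~\ref{thm:main}}\label{sec:limit}

The patterns converge near $x$ if $x$ is eventually deep inside good tiles. Let $X'$ be the set of $x\in X$ such that $x\notin X_n^{\mathrm{bad}}$ for all large $n$ and, for each $R\in\mathbb{N}$, $B(u_n(x),R+4r_{n-1})\subset V_n(\pi_n(x))$ for all large $n$.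

\begin{lemma}\label{lem:Xprime}
The set $X'$ is Borel, invariant and conull. For $x\in X'$ and $s>0$, the ball $B_s$ lies in one good tile of $\mathcal{T}_n(x)$ for all large $n$.
\end{lemma}

\begin{proof}
Since $V_n(y)$ is closed, $B(u,t)\subset V_n(y)$ if and only if $u+\xi\in V_n(y)$ for all $\xi\in\mathbb{Q}^a$ with $|\xi|<t$. So $X'$ is Borel.

Let $x\in X'$, $s>0$, $R\in\mathbb{N}$. For large $n$, the point $y=\pi_n(x)$ is good and $B(u_n(x),s+R+1+4r_{n-1})\subset V_n(y)$. Let $h\in\widetilde B_s$ and $u=u_n(x)+\operatorname{pr}h$. Then $B(u,R+1+4r_{n-1})\subset V_n(y)$, so $c(u)\in\operatorname{int}V_n(y)$ and $u\in T_n(y)$ by Lemma~\ref{lem:tiles}(a). As $hx=(h+g_n(x))y$, we get $\pi_n(hx)=y$ and $u_n(hx)=u$. This proves the last statement, and it shows that $hx\in X'$.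

Let $W_n$ be the set of $x$ with $B(u_n(x),n+4r_{n-1})\not\subset V_n(\pi_n(x))$. If $y\in D_n$, $g\in\widetilde T_n(y)$ and $gy\in W_n$, then $\operatorname{pr}g\in\partial_{n+4r_{n-1}}V_n(y)$, by \eqref{eq:bdry} if $\operatorname{pr}g\in V_n(y)$ and by Lemma~\ref{lem:tiles}(b) if not. By Lemmas~\ref{lem:convex}(b), \ref{lem:tiles}(c) and \eqref{eq:scales}, the proportion of $W_n$ in every $n$-tile is at most $C_2(n+4r_{n-1})/r_n\le C_22^{-n}$, and so is $\mu(W_n)$ by Lemma~\ref{lem:mass}. With Lemma~\ref{lem:bad} and the Borel--Cantelli lemma, almost every $x$ lies in finitely many of the sets $W_n$ and $X_n^{\mathrm{bad}}$, and such $x$ is in $X'$.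
\end{proof}

Over a good tile $\omega_n(x)$ and $\omega_{n-1}(x)$ coincide. So for $x\in X'$ and $s>0$ the marked set $\omega_n(x)|_{B_s}$ is eventually constant in $n$. Let $P=\{p\in X':p\in P_n\text{ for all large }n\}$, let $m(p)$ be the eventual value of $m^{(n)}(p)$, and let $\omega(x)=\{(g,m(gx)):g\in P_x\}$. Then $\omega(x)$ is a configuration that agrees with $\omega_n(x)$ over $B_s$ for large $n$. Put $\widehat F(x)=F_{\omega(x)}$. On each compact set $\widehat F_n(x)=\widehat F(x)$ for large $n$, so $\widehat F:X'\to\mathrm{Lip}_1(G)$ is the pointwise limit of the maps $\widehat F_n$, and it is Borel and equivariant.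

\begin{lemma}\label{lem:injective}
The map $\widehat F$ is injective on $X'$.
\end{lemma}

\begin{proof}
\emph{The configuration $\omega(x)$ is not empty.} Let $z\in X$ and $S\in\mathcal{T}_1(z)$. The tile $S$ contains a nonempty region of $z$ at stage $1$, namely $S$ itself or its core. By Lemma~\ref{lem:regions}(a) the region is a union of $0$-tiles of its source, and $\omega_0$ has a point over each $0$-tile; so $\omega_1(z)$ has a point over $S$. Now let $n\ge1$. By Lemma~\ref{lem:seam}(c) with $j=1$, at least half of $B_{\rho_1}$ is covered, so $B_{\rho_1}$ meets a member of $\mathcal{C}_{n,1}(x)$, which lies in $B_{\rho_1+8r_1}$. By Lemma~\ref{lem:intact}(b), $\omega_n(x)$ has a point over it. Hence $\omega(x)$ has a point over $B_{\rho_1+8r_1}$.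

\emph{The mark determines the name.} For $p\in P$ there is $N$ with $p\in P_N$ and $p\notin X_n^{\mathrm{bad}}$ for $n>N$. Then $m(p)=m^{(N)}(p)$, and (H1) gives $m_i(p)=\theta(p)$ for $i>N$. So $\theta(p)=\lim_im_i(p)$.

If $\widehat F(x)=\widehat F(x')$, then $\omega(x)=\omega(x')$ by Lemma~\ref{lem:code}(a). Take a point $g$ of this configuration. Then $m(gx)=m(gx')$, so $\theta(gx)=\theta(gx')$, $gx=gx'$ and $x=x'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $\ell$ and let $c_\ell=\int\Phi_\ell\circ\widehat F\,d\mu$. By dominated convergence $c^N_\ell\to c_\ell$. Given $\epsilon>0$, choose $N$ as in Lemma~\ref{lem:alltiles} with $2\eta_{\ell,N}+2^{2-N}+|c^{N-1}_\ell-c_\ell|\le\epsilon$. Let $R\ge R_0(N)$ and $x\in X'$. For large $n$ the configurations $\omega_n(x)$ and $\omega(x)$ agree over $B_{R+w_\ell}$, so $\mathrm{Av}_R(\Phi_\ell\circ\widehat F)(x)=\mathrm{Av}_R\varphi^n_\ell(x)$ by Lemma~\ref{lem:code}(c). How large $n$ must be depends on $x$ and $R$, but the bound of Proposition~\ref{prop:uniform} does not depend on $n$, and it gives $|\mathrm{Av}_R(\Phi_\ell\circ\widehat F)(x)-c_\ell|\le\epsilon$.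 So the averages converge uniformly on $X'$. By Lemmas~\ref{lem:Xprime} and \ref{lem:injective}, Proposition~\ref{prop:criterion} applies: $(X,\mu,G)$, and with it the given system, is isomorphic to the strictly ergodic subsystem $\operatorname{supp}\widehat F_*\mu$ of $\mathrm{Lip}_1(G)$.
\end{proof}

Theorem~\ref{thm:free} is the case $K=\{0\}$, $a=k$.

\section{Actions that are not free: proof of Theorem~\ref{thm:general}}\label{sec:nonfree}

\subsection{Necessity of ergodicity}

Suppose a measurable $\Gamma$-system has a strictly ergodic model $(Y,\nu,\Gamma)$ and an invariant measurable set of measure strictly between $0$ and $1$. The isomorphism carries it to an invariant $\nu$-measurable set $B$ with $0<\nu(B)<1$, and the normalized restriction of $\nu$ to $B$ is an invariant Borel probability measure different from $\nu$, a contradiction. A strictly ergodic subflow of $\mathrm{Lip}_1(\mathbb{R}^k)$ isomorphic to a given flow is a strictly ergodic model. So it remains to show that an ergodic $\Gamma$-system has a strictly ergodic model, which for $\Gamma=\mathbb{R}^k$ can be taken in $\mathrm{Lip}_1(\mathbb{R}^k)$.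

\subsection{The stabilizer is constant}

Let $\Gamma$ be a connected lcsc abelian group. By Lemma~\ref{lem:realize} we may assume that the ergodic system is $(\bar X,\mu,\Gamma)$ with $\bar X$ a topological $\Gamma$-system. Let $C_1,C_2,\dots$ be the closures of the members of a countable base of relatively compact open subsets of $\Gamma$. Every neighborhood of a point $g$ contains some $C_l$ that is a neighborhood of $g$. So $g$ belongs to a closed set $H$ if and only if $H$ meets every $C_l$ that is a neighborhood of $g$, and a closed set is determined by the list of the $C_l$ that it meets.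

The set $\{x\in\bar X:\operatorname{Stab}(x)\cap C_l\ne\emptyset\}$ is closed because $C_l$ is compact, and invariant because $\Gamma$ is abelian, so that stabilizers are constant along orbits. Its measure is $0$ or $1$. Intersecting those sets of measure $1$ with the complements of those of measure $0$, we get an invariant conull Borel set $X_H$ on which the stabilizer is one closed subgroup $H$. The set $\bar X_H=\{x\in\bar X:hx=x\text{ for all }h\in H\}$ is compact, invariant and contains $X_H$. The group $G=\Gamma/H$ acts on $\bar X_H$, continuously because the quotient map $\Gamma\to G$ is open. The system $(\bar X_H,\mu,G)$ is free, since $G$ acts freely on $X_H$, and ergodic, since $G$ and $\Gamma$ have the same invariant sets.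

\subsection{The quotient group}

The group $G$ is connected, lcsc and abelian. Connectedness is used at this point only: by the structure theorem for connected locally compact abelian groups \cite[Theorem~9.14]{HR}, $G\cong\mathbb{R}^a\times K$ with $a\ge0$ and $K$ compact. As $G$ is second countable, $K$ is metrizable, and averaging a metric over $K$ makes it invariant.

For $\Gamma=\mathbb{R}^k$ this is explicit. Let $W$ be the linear span of $H$ and choose a basis of $W$ in $H$. The compact parallelepiped spanned by the basis maps onto $W/H$, so $K=W/H$ is compact, and $\mathbb{R}^k/H=W^\perp\times K$. For $u\in W^\perp$ and $v\in W$ we have $d(u+v,H)^2=|u|^2+d(v,H)^2$. So the quotient metric on $G$ has the form required in Theorem~\ref{thm:main}, and we use this metric. The quotient map $\varpi:\mathbb{R}^k\to G$ is $1$-Lipschitz.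

\subsection{The case $a\ge1$}

Theorem~\ref{thm:main} gives a strictly ergodic subsystem $Y\subset\mathrm{Lip}_1(G)$ isomorphic to $(\bar X_H,\mu,G)$. Let $\Gamma$ act on $Y$ through $G$. The orbits and the invariant measures are unchanged and the isomorphism is $\Gamma$-equivariant, so $(Y,\Gamma)$ is a strictly ergodic model. For $\Gamma=\mathbb{R}^k$, the map $f\mapsto f\circ\varpi$ sends $\mathrm{Lip}_1(G)$ to $\mathrm{Lip}_1(\mathbb{R}^k)$. It is equivariant, injective because $\varpi$ is onto, and continuous because $\varpi$ maps compact sets to compact sets. By compactness it is a homeomorphism onto its image, and the image of $Y$ is the required subflow.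

\subsection{The case $a=0$}

Now $G=K$ is compact; there is no room for growing tiles, and none is needed. As in the proof of Lemma~\ref{lem:section}, $\bar X_H/K$ is compact metrizable. Preimages of its Borel sets are invariant, so the image of $\mu$ takes only the values $0$ and $1$. Two distinct points of its support would have disjoint neighborhoods of measure $1$, so it is a point mass, and $\mu$ is carried by one orbit. This orbit meets the conull set $X_H$ in a point $x_0$. The map $\kappa\mapsto\kappa x_0$ is a continuous equivariant bijection from $K=\Gamma/H$ onto the orbit, hence a homeomorphism, and it carries $\mu$ back to an invariant probability measure on $K$, which is the Haar measure. The action of $\Gamma$ on $\Gamma/H$ by translations is transitive, hence minimal, and uniquely ergodic by the uniqueness of Haar measure. It is the required model.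

For $\Gamma=\mathbb{R}^k$ let $f(s)=\min(1,d(s,H))$, an element of $\mathrm{Lip}_1(\mathbb{R}^k)$. It is fixed by $H$, and $t\cdot f=f$ implies $f(t)=f(0)=0$, that is, $t\in H$. So $t+H\mapsto t\cdot f$ is a continuous equivariant injection of the compact space $\mathbb{R}^k/H$ into $\mathrm{Lip}_1(\mathbb{R}^k)$, and its image is a strictly ergodic subflow isomorphic to the given flow. This completes the proof of Theorem~\ref{thm:general}. \qed

\begin{thebibliography}{9}

\bibitem{GH}
Yonatan Gutman and Qiang Huo,
\emph{On the representation of measurable and continuous dynamical systems by Lipschitz functions},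
arXiv:2505.14653 (2025).

\bibitem{HR}
Hewitt and Ross,
\emph{Abstract Harmonic Analysis I}.

\end{thebibliography}
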